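\title{Fair lotteries over chores with arbitrary entitlements:\\ an ex-post ratio below two}

\begin{abstract}
Indivisible chores are to be allocated among agents with additive costs and arbitrary entitlements. We prove that there is always a lottery over allocations in which every agent's expected cost is at most her proportional share and every agent's realized cost is at most $2-10^{-17}$ times her anyprice share. This answers a question of Feige and Huang, who ask whether the ratio can be strictly smaller than $2$. The lottery is a distribution over picking sequences. We also show that it has to depend on the costs: for no ratio below $2$ can the distribution over picking sequences be chosen from the entitlements and the number of chores alone.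
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A set $M=\{e_1,\dots,e_m\}$ of $m\ge1$ indivisible chores is to be divided among $n$ agents. An \emph{allocation} $A=(A_1,\dots,A_n)$ is a partition of $M$ into $n$ bundles, some possibly empty, and agent $i$ receives $A_i$. Agent $i$ has an additive cost function $c_i:2^M\to\mathbb R_{\ge0}$, so $c_i(S)=\sum_{e\in S}c_i(e)$, and an \emph{entitlement} (or responsibility) $b_i\ge0$, where $\sum_{i=1}^nb_i=1$. The entitlements need not be equal.

Two benchmarks measure how much cost agent $i$ can be asked to bear. Her \emph{proportional share} is $b_ic_i(M)$. Her \emph{anyprice share} is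
\[
APS_i=\max_p\ \min\Bigl\{c_i(S): S\subseteq M,\ \sum_{e\in S}p(e)\ge b_i\Bigr\},
\]
where $p$ ranges over all price vectors $p:M\to\mathbb R_{\ge0}$ with $\sum_{e\in M}p(e)=1$. One may read $p(e)$ as a wage. The agent has to earn $b_i$, she does so with the set of chores that is cheapest for her, and the wages are set as unfavorably as possible. We call $S$ \emph{admissible} for $p$ if $\sum_{e\in S}p(e)\ge b_i$. The set $M$ is always admissible and the inner minimum takes finitely many values, so the maximum exists.

The proportional share ignores indivisibility. With one chore of cost $1$ and two agents of entitlement $\frac12$, somebody pays $1$, twice her proportional share but exactly her anyprice share. In expectation the proportional share is always attainable: give all of $M$ to agent $i$ with probability $b_i$. This lottery is unfair in every outcome. With $n$ chores of cost $1$ and $n$ agents of entitlement $\frac1n$, some chore has price at least $\frac1n$ under any prices, so $APS_i\le1$, while the unlucky agent pays $n$. A \emph{best-of-both-worlds} (BoBW) guarantee asks for both kinds of fairness at once.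 A probability distribution over allocations is \emph{ex-ante proportional} if $\mathbb E[c_i(A_i)]\le b_ic_i(M)$ for all $i$, and \emph{ex-post $\rho$-APS} if every allocation in its support satisfies $c_i(A_i)\le\rho\cdot APS_i$ for all $i$.

It is known that every instance has a distribution that is ex-ante proportional and ex-post $2$-APS, and that it can be implemented as a distribution over picking sequences; a short proof appears at the start of Section~\ref{sec:two}. Feige and Huang~\cite{FH} state that ``it is open whether there is such BoBW result where the ex-post ratio is strictly smaller than 2.'' The question is thus whether there is a constant $\rho<2$ such that every instance, for all $n$, $m$, entitlements and additive costs, has a distribution over allocations that is ex-ante proportional and ex-post $\rho$-APS.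

\subsection{Results}

A \emph{picking sequence} is a sequence of $m$ agents, with repetitions allowed. The agents take turns in this order, and at her turn an agent takes a remaining chore that is cheapest for her (ties are broken by any fixed rule). We number the turns backwards: \emph{position} $t$ is the turn at which $t$ chores remain, so position $m$ comes first and position $1$ last.

Our guarantee holds relative to an explicit lower bound on the anyprice share. For $b_i>0$ let $c_i^{(1)}\ge\dots\ge c_i^{(m)}$ be the costs of the chores for agent $i$ in sorted order, let $H_i=\lfloor1/b_i\rfloor\ge1$, and put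
\[
T_i=\max\bigl\{c_i^{(1)},\ b_ic_i(M),\ 2c_i^{(H_i+1)}\bigr\},
\]
where the last term is omitted if $H_i+1>m$. For $b_i=0$ put $T_i=0$.

\begin{theorem}\label{thm:main}
For every instance there is a finitely supported distribution over picking sequences, and hence over allocations, that is ex-ante proportional and such that every allocation in its support satisfies
\[
c_i(A_i)\le(2-10^{-17})\,T_i\le(2-10^{-17})\,APS_i\qquad\text{for all } i .
\]
\end{theorem}

So a constant $\rho<2$ exists. The value $2-10^{-17}$ is not optimized, and we do not determine the optimal $\rho$. The second result is not needed for the first, but it explains the shape of its proof.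

\begin{theorem}\label{thm:oblivious}
For every $\rho<2$ there are $n$, $m$ and entitlements $b$ such that no single distribution over picking sequences, the same for all cost profiles, is ex-ante proportional and ex-post $\rho$-APS for all additive costs.
\end{theorem}

The ratio $2$ is a sum $1+1$: one worst chore plus a proportional share, each at most $APS_i$. It is achieved by a distribution that depends only on $b$ and $m$, and by Theorem~\ref{thm:oblivious} such distributions cannot do better, so one might guess that $2$ is the true answer. It is not, because the two terms can be decoupled by looking at the costs. An agent with many expensive chores never pays both terms in full. An agent with few expensive chores can be made to face a coin: either she risks an expensive chore and gets a discount on the cheap ones, or she is shielded from the expensive chores and pays a surcharge. The work lies in finding, for every such agent, someone to take the other side of the coin.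

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a problem about random fractional matrices. Section~\ref{sec:two} gives the cost estimates and shows the coin on an example. Section~\ref{sec:oblivious} proves Theorem~\ref{thm:oblivious}, whose instance exhibits the main obstacle. Section~\ref{sec:groups} treats all agents with few expensive chores except one, and Section~\ref{sec:lonely} treats that agent and finishes the proof.

\section{Reduction to fractional matrices}\label{sec:reduction}

\subsection{Normalized costs}

\begin{lemma}\label{lem:T}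
$T_i\le APS_i$ for every agent $i$.
\end{lemma}

\begin{proof}
For $b_i=0$ there is nothing to prove, so let $b_i>0$. Each term of $T_i$ comes from one price vector. If the whole price is on a costliest chore, every admissible set contains it, so $APS_i\ge c_i^{(1)}$. If $c_i(M)>0$ and $p(e)=c_i(e)/c_i(M)$, every admissible set costs at least $b_ic_i(M)$. If $H_i+1\le m$, put price $\frac1{H_i+1}<b_i$ on each of the $H_i+1$ costliest chores; every admissible set contains at least two of them, so $APS_i\ge2c_i^{(H_i+1)}$.
\end{proof}

The third term of $T_i$ cannot be dropped from Theorem~\ref{thm:main}. With $n+1$ chores of cost $1$ and $n$ agents of entitlement $\frac1n$, the first two terms have maximum $1+\frac1n$, and some agent pays at least $2$.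

Agents with $b_i=0$ will never pick, which satisfies both requirements for them. We discard them, so that from now on all $b_i>0$ and still $\sum_ib_i=1$. For $1\le t\le m$ put $v_i(t)=c_i^{(t)}/T_i$ (and $v_i\equiv0$ if $T_i=0$, in which case $c_i\equiv0$), and put $v_i(m+1)=0$. Let $\ell_i=b_i\sum_{t}v_i(t)$, so that $T_i\ell_i=b_ic_i(M)$. The function $v_i$ is nonincreasing, and the definition of $T_i$ says
\begin{equation}\label{eq:norm}
v_i(1)\le1,\qquad \ell_i\le1,\qquad v_i(t)\le\tfrac12\ \text{ for } t>H_i .
\end{equation}
The proof of Theorem~\ref{thm:main} uses nothing else about the costs.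

For a vector $y=(y(1),\dots,y(m))$, the corresponding capital letter denotes prefix sums, $Y(t)=\sum_{u\le t}y(u)$, and $\langle y,v_i\rangle=\sum_ty(t)v_i(t)$. With $d_i(t)=v_i(t)-v_i(t+1)\ge0$, summation by parts gives
\begin{equation}\label{eq:abel}
\langle y,v_i\rangle=\sum_{t=1}^mY(t)\,d_i(t).
\end{equation}
Upper bounds on prefix sums are therefore upper bounds on cost.

A picking sequence is the same as a matrix $z\in\{0,1\}^{n\times m}$ with column sums $1$, where $z_i(t)=1$ if agent $i$ holds position $t$. The chore taken at position $t$ is a cheapest one for $i$ among $t$ remaining chores, so at least $t$ chores cost her at least as much, and it costs at most $c_i^{(t)}$. Hence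
\begin{equation}\label{eq:pick}
c_i(A_i)\le T_i\,\langle z_i,v_i\rangle .
\end{equation}
This is the use of picking sequences: they let us argue as if all agents ranked the chores in the same order, with the positions playing the role of chores.

\subsection{Rounding with prefix constraints}

We shall design fractional matrices and round them so that every prefix sum moves by less than one. We recall three standard facts. A matrix is \emph{totally unimodular} if all its square submatrices have determinant in $\{-1,0,1\}$. By the criterion of Ghouila-Houri, a matrix with entries in $\{-1,0,1\}$ is totally unimodular if and only if every subset of its rows can be given signs $\pm1$ so that the signed sum of these rows has all entries in $\{-1,0,1\}$. By the Hoffman--Kruskal theorem, if $D$ is totally unimodular and $l,u$ are integral vectors, then all vertices of $\{z\ge0: l\le Dz\le u\}$ are integral.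

\begin{lemma}[rounding]\label{lem:round}
Let $y\ge0$ be a matrix with rows $r$ and columns $t=1,\dots,m$, with all column sums $1$. Then $y$ is a convex combination of finitely many $0/1$ matrices $z$ with column sums $1$ and $\lfloor Y_r(t)\rfloor\le Z_r(t)\le\lceil Y_r(t)\rceil$ for all $r$ and $t$.
\end{lemma}

\begin{proof}
The matrices $z\ge0$ with column sums $1$ and the stated bounds on prefix sums form a bounded polytope that contains $y$, so $y$ is a convex combination of its vertices. The constraint matrix has one row for each prefix sum $Z_r(t)$ and one for each column sum. Take any subset of these constraints. For each $r$, let $t_1<\dots<t_k$ be the chosen prefixes and give prefix $t_l$ the sign $(-1)^{k-l}$. The variable $z_r(u)$ occurs in the prefixes with $t_l\ge u$, whose signs read from the top are $+1,-1,+1,\dots$, so their total is $0$ or $1$. Give every chosen column constraint the sign $-1$; the variable $z_r(u)$ occurs in at most one of them. All totals lie in $\{-1,0,1\}$, so the constraint matrix is totally unimodular. The bounds are integers, so the vertices are integral, and nonnegative integral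 matrices with column sums $1$ have entries $0$ and $1$.
\end{proof}

For a vector $y\ge0$ and an agent $i$ define the \emph{rounded cost}
\[
\Phi_i(y)=\sum_{t=1}^m\lceil Y(t)\rceil\,d_i(t).
\]
A random vector $y_i$ is \emph{fair} for agent $i$ if $\mathbb E\langle y_i,v_i\rangle\le\ell_i$; this holds in particular if $\mathbb E\,y_i(t)\le b_i$ for all $t$.

\begin{proposition}\label{prop:reduction}
Let $y=(y_i(t))$ be a random $n\times m$ matrix that takes finitely many values, each nonnegative with column sums $1$. Suppose that $y_i$ is fair for every agent $i$ and that always $\Phi_i(y_i)\le\rho$ for every $i$. Then there is a finitely supported distribution over picking sequences that is ex-ante proportional and satisfies $c_i(A_i)\le\rho\,T_i$ in every outcome.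
\end{proposition}

\begin{proof}
Draw $y$, write it as a convex combination as in Lemma~\ref{lem:round}, and draw $z$ with the coefficients as probabilities. Then $\mathbb E z=\mathbb E y$, so \eqref{eq:pick} gives $\mathbb E\,c_i(A_i)\le T_i\,\mathbb E\langle y_i,v_i\rangle\le T_i\ell_i=b_ic_i(M)$. Since $Z_i(t)\le\lceil Y_i(t)\rceil$, \eqref{eq:abel} gives $\langle z_i,v_i\rangle\le\Phi_i(y_i)\le\rho$.
\end{proof}

\section{Where the factor two comes from}\label{sec:two}

For a threshold $\theta$ let $\nu_i(\theta)=\#\{t\le m:v_i(t)>\theta\}$. Since $v_i$ is nonincreasing, the positions counted are $1,\dots,\nu_i(\theta)$.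

\begin{lemma}[cost bounds]\label{lem:cost}
Let $i$ be an agent and $y\ge0$ a vector.
\begin{itemize}
\item[(A)] Let $t_0$ be the least $t$ with $y(t)>0$, and $t_0=m+1$ if $y\equiv0$. Then $\Phi_i(y)\le v_i(t_0)+\langle y,v_i\rangle$.
\item[(B)] Let $\gamma\ge0$. If $\lceil Y(t)\rceil\le1$ for $t\le H_i$ and $\lceil Y(t)\rceil\le1+(1+\gamma)b_it$ for $t>H_i$, then $\Phi_i(y)\le2+\gamma-0.1\,b_i\nu_i(0.6)$. The hypothesis holds with $\gamma=0$ if $Y(t)\le\lceil b_it\rceil$ for all $t$.
\item[(C)] If $Y(t)\le\alpha\,b_it+\delta$ for all $t$, with $\alpha,\delta\ge0$, then $\langle y,v_i\rangle\le\alpha+\delta$.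
\end{itemize}
\end{lemma}

\begin{proof}
We drop the index $i$ on $v,d,b,\ell,\nu$. Note $\sum_{t\ge s}d(t)=v(s)$ and, by \eqref{eq:abel} for the all-ones vector, $\sum_tt\,d(t)=\sum_tv(t)$.

(A) We have $\lceil Y(t)\rceil=0$ for $t<t_0$ and $\lceil Y(t)\rceil\le1+Y(t)$ for $t\ge t_0$. So $\Phi_i(y)\le\sum_{t\ge t_0}d(t)+\sum_tY(t)d(t)=v(t_0)+\langle y,v\rangle$.

(B) Let $H=\min(H_i,m)$. Summation by parts on $[1,H]$ gives $\sum_{t\le H}t\,d(t)=\sum_{t\le H}(v(t)-v(H+1))$. Therefore
\[
\Phi_i(y)\le\sum_td(t)+(1+\gamma)b\sum_{t>H}t\,d(t)=v(1)+(1+\gamma)\ell-(1+\gamma)b\sum_{t\le H}\bigl(v(t)-v(H+1)\bigr).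
\]
By \eqref{eq:norm} and $v(m+1)=0$ we have $v(H+1)\le\frac12$. Hence every $t$ with $v(t)>0.6$ satisfies $t\le H$ and contributes at least $0.1$ to the last sum, whose other terms are nonnegative. With $v(1),\ell\le1$ the bound follows. If $Y(t)\le\lceil bt\rceil$, then $\lceil Y(t)\rceil\le\lceil bt\rceil$, which is less than $1+bt$ always and at most $1$ for $t\le H_i$ because $bH_i\le1$.

(C) By \eqref{eq:abel}, $\langle y,v\rangle\le\alpha b\sum_tt\,d(t)+\delta\sum_td(t)=\alpha\ell+\delta v(1)\le\alpha+\delta$.
\end{proof}

Take the constant matrix $y_i(t)=b_i$. It is fair, and (A) gives $\Phi_i\le v_i(1)+\ell_i\le2$. By Proposition~\ref{prop:reduction} and Lemma~\ref{lem:T} this is the ex-post $2$-APS guarantee, and the distribution depends only on $b$ and $m$. Bound (B) improves it to $2-0.1\,b_i\nu_i(0.6)$. The reason is that rounding gives the agent at most one of the first $H_i$ positions, so the part of her proportional share that sits in expensive positions is not paid on top of $v_i(1)$. In particular an agent with $v_i(1)>0.6$ pays at most $2-0.1\,b_i$, and an agent with $v_i(1)\le0.6$ pays at most $1.6$ by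 (A). The constant matrix can come close to $2$ only for an agent who has an expensive position but a tiny product $b_i\nu_i(0.6)$. The next example shows that this loss is real and how to repair it.

\begin{example}[a spike and dust]\label{ex:spike}
Let $n$ be even, $L\ge2$, $m=nL$ and $b_i=\frac1n$. All agents have cost $1$ for $e_1$ (the spike) and $\mu=\frac{n-1}{nL-1}\le\frac12$ for every other chore (the dust). The dust costs $n-1$ in total, so $b_ic_i(M)=1$ and $T_i=1$. For the constant matrix, $Y_i(m)=L$ is an integer, so every rounding gives each agent exactly $L$ positions. The spike is picked last, and the holder of position $1$ pays $1+(L-1)\mu$, which tends to $2-\frac1n$ as $L\to\infty$.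

Now split the agents into $\frac n2$ pairs and toss a fair coin in each pair to choose a \emph{leader} and a \emph{follower}. The leader gets $y(1)=\frac2n$ and $y(t)=\frac1{2n}$ for $t\ge2$; the follower gets $y(1)=0$ and $y(t)=\frac3{2n}$ for $t\ge2$. Each pair holds $\frac2n$ of each column, so column sums are $1$, and $\mathbb E\,y_i(t)=\frac1n$, so $y$ is fair. By (A) a leader has $\Phi_i\le1+\frac2n+\frac{n-1}{2n}=\frac32+\frac3{2n}$, and a follower has $\Phi_i\le\mu+\frac{3(n-1)}{2n}<\frac32+\mu$. For $n=10$ and large $L$ the ratio drops from nearly $1.9$ to $1.65$.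
\end{example}

The follower avoids the expensive position, so the first term of (A) is small and she can afford a surcharge. The leader doubles her share of the expensive position, which costs little because that share is tiny, and receives a discount. The coin needs a partner who has comparable entitlement and can also afford a surcharge. The next section shows what happens when there is no such partner.

\section{Distributions that ignore the costs}\label{sec:oblivious}

\begin{proof}[Proof of Theorem~\ref{thm:oblivious}]
An ex-post guarantee for $\rho$ implies the guarantee for every larger ratio, so we may assume $1\le\rho<2$. For integers $K,L\ge2$ let $m=KL$ and $\mu=\frac{K-1}{KL-1}<1$. As $L\to\infty$ we have $\mu\to0$ and $(L-1)\mu\to1-\frac1K$. Choose $K$ with $2-\frac1K>\rho$, then $L$ with $1+(L-1)\mu>\rho(1+\mu)$, and then $\delta\in(0,1)$ with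
\begin{equation}\label{eq:delta}
2(1-\delta)>\rho,\qquad 1+(L-1)(1-\delta)\mu>\rho(1+\mu).
\end{equation}
Agent $1$ has $b_1=\frac1K$, and $(K-1)L$ further \emph{small} agents have entitlement $\frac1{KL}$ each. Suppose one distribution over picking sequences is ex-ante proportional and ex-post $\rho$-APS for all costs. If all agents' costs are strictly decreasing along $e_1,\dots,e_m$, then the chores left at position $t$ are $e_1,\dots,e_t$, and the holder of position $t$ receives $e_t$.

\emph{The marginals are forced.} Let $y_i(t)$ be the probability that $i$ holds position $t$. Fix $t$ and give all agents the costs $c(e_u)=\mathbf 1[u\le t]+s(m-u)$ with $s>0$. Ex-ante proportionality and $s\to0$ give $Y_i(t)\le b_it$. Both sides sum to $t$ over $i$, so equality holds for all $i$ and $t$, and $y_i(t)=b_i$.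

\emph{The numbers of picks are forced.} Give a small agent distinct costs in $[1-\delta,1]$. Under any prices some chore has price at least $\frac1{KL}$, so her anyprice share is at most $1$, while two chores cost at least $2(1-\delta)>\rho$. Hence in every sequence of the support each small agent appears at most once, and agent $1$ appears at least $KL-(K-1)L=L$ times. Her expected number of picks is $mb_1=L$, so she always picks exactly $L$ times. With probability $y_1(1)=\frac1K>0$ one of her positions is position $1$.

\emph{Agent $1$ pays too much.} Give all agents the same strictly decreasing costs, with $c(e_1)=1$ and $c(e_u)\in[(1-\delta)\mu,\mu]$ for $u\ge2$. We claim $APS_1\le1+\mu$. Let $p$ be any prices. If $p(e_1)\ge\frac1K$, then $\{e_1\}$ is admissible at cost $1$. Otherwise the other $KL-1$ chores have total price more than $1-\frac1K$. Let $s=\lceil1/\mu\rceil=\lceil\frac{KL-1}{K-1}\rceil\le KL-1$. The $s$ highest-priced of them have total price at least $\frac s{KL-1}\cdot\frac{K-1}K\ge\frac1K$ and cost at most $s\mu\le1+\mu$. This proves the claim. With positive probability agent $1$ receives $e_1$ and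 $L-1$ other chores, at cost at least $1+(L-1)(1-\delta)\mu>\rho\cdot APS_1$ by \eqref{eq:delta}, a contradiction.
\end{proof}

The proof plays different cost profiles against one distribution. Looking at two of them separately shows the two devices that will replace the missing partner.

\begin{example}[trade or coin]\label{ex:trade}
Keep the entitlements above, and let agent $1$ have cost $1$ for $e_1$ and $\mu$ for the other chores, so that $c_1(M)=K$ and $T_1=b_1c_1(M)=1$.

Suppose first that the small agents have cost $1$ for every chore. Then $T_j=b_jc_j(M)=1$, and a small agent cannot accept any surcharge: if $Y_j(m)>1$ then $\Phi_j\ge2$. But she does not care which position she holds. Give agent $1$ the positions $2,\dots,L+1$ and each small agent one of the remaining $(K-1)L$ positions. By \eqref{eq:pick} agent $1$ pays at most $L\mu\le1$, and each small agent pays $1$. This single sequence is proportional. Agent $1$ has \emph{traded} her share of position $1$ for later positions.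

Suppose instead that the small agents have cost $1$ for $e_1$ and $0$ for the other chores. Their proportional shares add up to $1-\frac1K<1$, so agent $1$ must receive $e_1$ with probability at least $\frac1K$, and no trade is possible. But now the small agents take dust for free, so together they can play the partner in a \emph{coin}: whenever agent $1$ receives $e_1$, they relieve her of dust.
\end{example}

\section{Groups, leaders and followers}\label{sec:groups}

We now prove Theorem~\ref{thm:main} by constructing a random matrix $y$ as in Proposition~\ref{prop:reduction} with $\rho=2-10^{-17}$. The constants are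
\[
R=10^4,\qquad\kappa=\tfrac1{100},\qquad\kappa'=\tfrac1{20},\qquad\varepsilon=10^{-14},\qquad\varepsilon'=\tfrac\varepsilon{10}=10^{-15}.
\]
Here $R$ is the largest ratio of entitlements inside a pair, $\kappa$ and $\kappa'$ are rates of surcharge and discount, and $\varepsilon,\varepsilon'$ decide when an agent has few expensive positions. For a set $I$ of agents, $b(I)=\sum_{i\in I}b_i$. Let $\sigma_i=\nu_i(0.9)$; the positions $1,\dots,\sigma_i$ are the \emph{top positions} of $i$. If $y_i$ vanishes on them, then $v_i(t_0)\le0.9$ in bound (A).

\subsection{Rigid and flexible agents}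

Agents with many expensive positions will be handled by (B) and called rigid; the others will be handled by (A) and called flexible. A single dividing line would not suffice. A trade as in Example~\ref{ex:trade} needs positions that are clearly more expensive for the rigid side than for the flexible side, and an agent just above a dividing line may look like an agent just below it. We therefore draw two lines with a gap:
\[
S_1=\{i:b_i\nu_i(0.7)\ge\varepsilon\}\ \subseteq\ S_2=\{i:b_i\nu_i(0.6)\ge\varepsilon'\},\qquad U=S_2\setminus S_1 .
\]
The agents in the gap $U$ are assigned according to their total entitlement.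
\begin{itemize}
\item \emph{Wide mode}, if $b(U)\ge\frac14$: put $S=S_1$ and $\eta=\varepsilon$.
\item \emph{Strict mode}, if $b(U)<\frac14$: put $S=S_2$ and $\eta=\varepsilon'$.
\end{itemize}
Agents in $S$ are \emph{rigid}, agents in the complement $F$ of $S$ are \emph{flexible}. Since $\sigma_i\le\nu_i(0.7)\le\nu_i(0.6)$, in both modes
\begin{equation}\label{eq:class}
b_i\sigma_i<\eta\ \text{ for } i\in F,\qquad b_j\nu_j(0.6)\ge\eta\ \text{ for } j\in S,\qquad\varepsilon'\le\eta\le\varepsilon .
\end{equation}
So (B) gives a rigid agent $\Phi_j\le2+\gamma-0.1\eta$ whenever its hypothesis holds.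

\subsection{Pairs and the pool}

Sort $F$ by nonincreasing entitlement and scan the list. Let $i$ be the first unprocessed agent and $j$ the next one. If $j$ exists and $b_i\le Rb_j$, make $\{i,j\}$ a \emph{pair}; otherwise declare $i$ \emph{lonely}. In a pair each entitlement is at most $R$ times the other. All agents after a lonely agent $i$ have entitlement less than $b_i/R$. The set $P$ of lonely agents is the \emph{pool}. If $P\ne\emptyset$, let $a$ be its first member and $w=b(P)$. Consecutive entitlements in $P$ drop by a factor larger than $R$, so a geometric series gives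
\begin{equation}\label{eq:pool}
b_a\le w\le\Bigl(1+\frac1{R-1}\Bigr)b_a\le1.001\,b_a .
\end{equation}
The \emph{groups} are the singletons $\{j\}$ with $j\in S$ (written $j$), the pairs, and the pool if it is nonempty. The mass $\beta_r$ of a group $r$ is the total entitlement of its members, so $\sum_r\beta_r=1$, and $\beta(V)=\sum_{r\in V}\beta_r$ for a set $V$ of groups.

We build $y$ in two stages: first each column is divided among the groups, then each group divides its part among its members. A \emph{group allocation} is a random pair $(x,\xi)$ with finitely many values, where $x_r(t)\ge0$, $\xi(t)\ge0$, $\sum_rx_r(t)+\xi(t)=1$ for all $t$, and $\xi\equiv0$ if $P=\emptyset$. The vector $\xi$ goes directly to agent $a$. We call $(x,\xi)$ \emph{tame} if for all $t$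
\begin{align}
&\mathbb E\,x_r(t)=\beta_r\ \text{ and always }\ X_r(t)\le(1+\varepsilon)(\beta_rt+2\varepsilon)\quad\text{for every pair } r,\label{eq:tamepair}\\
&\mathbb E\,x_P(t)\le w\ \text{ and always }\ X_P(t)\le(1+\kappa)wt+2\varepsilon\quad\text{if } P\ne\emptyset.\label{eq:tamepool}
\end{align}
The constant allocation $x_r(t)=\beta_r$, $\xi\equiv0$ is tame. The tolerances are what Section~\ref{sec:lonely} will need.

\subsection{Splitting a group among its members}

Given $(x,\xi)$, toss the following coins, independently of each other and of $(x,\xi)$.

\emph{Singletons.} For $j\in S$ put $y_j=x_j$.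

\emph{Pairs.} Let $r=\{i,j\}$, $\beta=\beta_r$ and $\sigma_r=\max(\sigma_i,\sigma_j)$. Agent $i$ leads with probability $b_i/\beta$, and $j$ leads otherwise. If $i$ leads, put $y_i=s_ix_r$ and $y_j=s_jx_r$, where
\[
(s_i(t),s_j(t))=(1,0)\ \text{ for } t\le\sigma_r,\qquad (s_i(t),s_j(t))=\Bigl(\frac{b_i-b_j/R}\beta,\ \frac{b_j(1+1/R)}\beta\Bigr)\ \text{ for } t>\sigma_r ,
\]
and if $j$ leads exchange the roles. The surcharge rate $1/R$ keeps $s_i\ge0$ even when the follower is $R$ times larger than the leader.

\emph{The pool.} The lonely agents other than $a$ are together at most a fraction $\frac1{R-1}$ of $a$, so $a$ can be the partner of all of them at once. Each $k\in P\setminus\{a\}$ leads with probability $\frac12$. If $k$ leads, put $\phi_k(t)=2$ for $t\le\sigma_k$ and $\phi_k(t)=1-\kappa'$ for $t>\sigma_k$; if $k$ follows, put $\phi_k(t)=0$ for $t\le\sigma_k$ and $\phi_k(t)=1+\kappa'$ for $t>\sigma_k$. Put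
\[
y_k=\frac{b_k}w\,\phi_k\,x_P,\qquad y_a=\Bigl(1-\sum_{k\in P\setminus\{a\}}\frac{b_k}w\,\phi_k\Bigr)x_P+\xi .
\]

\begin{proposition}\label{prop:split}
Let $(x,\xi)$ be a tame group allocation. Then $y$ takes finitely many values, each nonnegative with column sums $1$. For every flexible agent $i\ne a$, the vector $y_i$ is fair and always $\Phi_i(y_i)<2-9\cdot10^{-9}$. If $P\neq\emptyset$, then
\begin{equation}\label{eq:ya}
0\le y_a-\xi\le x_P,\qquad\mathbb E\,y_a=\frac{b_a}w\,\mathbb E\,x_P+\mathbb E\,\xi .
\end{equation}
\end{proposition}

\begin{proof}
In a pair the shares are nonnegative and sum to $1$. In the pool, $0\le\phi_k\le2$ and \eqref{eq:pool} give $0\le\sum_k\frac{b_k}w\phi_k\le\frac{2(w-b_a)}w\le1$, which is the first part of \eqref{eq:ya}. So $y\ge0$, and the column sums are those of $(x,\xi)$.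

\emph{Fairness.} In a pair $r=\{i,j\}$ we have $\mathbb E\,s_i(t)=b_i/\beta$ for $t\le\sigma_r$, and for $t>\sigma_r$
\[
\mathbb E\,s_i(t)=\frac{b_i}\beta\cdot\frac{b_i-b_j/R}\beta+\frac{b_j}\beta\cdot\frac{b_i(1+1/R)}\beta=\frac{b_i(b_i+b_j)}{\beta^2}=\frac{b_i}\beta .
\]
By independence and \eqref{eq:tamepair}, $\mathbb E\,y_i(t)=b_i$. In the pool $\mathbb E\,\phi_k(t)=1$, so $\mathbb E\,y_k(t)=\frac{b_k}w\mathbb E\,x_P(t)\le b_k$ by \eqref{eq:tamepool}, and the second part of \eqref{eq:ya} follows from $1-\sum_{k\ne a}b_k/w=b_a/w$.

\emph{Rounded cost in a pair.} Let $i\in r=\{i,j\}$. By \eqref{eq:tamepair} and (C), $\frac{b_i}\beta\langle x_r,v_i\rangle\le(1+\varepsilon)(1+2\varepsilon)\le1+4\varepsilon$. If $i$ follows, $y_i$ vanishes on $[1,\sigma_r]\supseteq[1,\sigma_i]$, and (A) gives $\Phi_i\le0.9+(1+\frac1R)(1+4\varepsilon)<1.92$. If $i$ leads, then $b_j\ge b_i/R$ gives $s_i(t)\le\frac{b_i}\beta(1-R^{-2})+\mathbf 1[t\le\sigma_r]$. The indicator contributes at most $X_r(\sigma_r)$ to $\langle y_i,v_i\rangle$. Now $\sigma_r=\sigma_l$ for a member $l$ of the pair, and $\beta\le(R+1)b_l$, so $\beta\sigma_r\le(R+1)\varepsilon$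 by \eqref{eq:class} and $X_r(\sigma_r)\le(1+\varepsilon)(R+3)\varepsilon<1.1\cdot10^{-10}$. By (A),
\[
\Phi_i\le1+(1-10^{-8})(1+4\varepsilon)+1.1\cdot10^{-10}\le2-10^{-8}+4\cdot10^{-14}+1.1\cdot10^{-10}<2-9\cdot10^{-9}.
\]
Here the discount $R^{-2}$ must exceed the mass $R\varepsilon$ of the top positions, which is why $\varepsilon$ is much smaller than $R^{-3}$.

\emph{Rounded cost in the pool.} Let $k\in P\setminus\{a\}$. By \eqref{eq:tamepool} and (C), $\frac{b_k}w\langle x_P,v_k\rangle\le1.01+2\varepsilon$. If $k$ follows, $y_k$ vanishes on $[1,\sigma_k]$, and (A) gives $\Phi_k\le0.9+1.05(1.01+2\varepsilon)<1.97$. If $k$ leads, then $\phi_k(t)=0.95+1.05\cdot\mathbf 1[t\le\sigma_k]$, and $\frac{b_k}wX_P(\sigma_k)\le1.01\,b_k\sigma_k+2\varepsilon\le4\varepsilon$ by \eqref{eq:class}. So $\Phi_k\le1+0.95(1.01+2\varepsilon)+5\varepsilon<1.97$. The choice $\kappa'>\kappa$ makes $0.95\cdot1.01<1$: the discount survives a surcharge on the whole pool.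
\end{proof}

\section{The largest lonely agent}\label{sec:lonely}

It remains to choose a tame group allocation that serves agent $a$ and the rigid agents.

\begin{proposition}\label{prop:group}
There is a tame group allocation $(x,\xi)$ such that, for the resulting $y$, every agent $i\in S\cup\{a\}$ (or $i\in S$ if $P=\emptyset$) has $y_i$ fair and always $\Phi_i(y_i)\le2-0.059\,\eta$.
\end{proposition}

Propositions~\ref{prop:split} and~\ref{prop:group} give fairness and $\Phi_i\le2-5.9\cdot10^{-17}$ for all agents, since $\varepsilon'\le\eta\le\varepsilon$. Proposition~\ref{prop:reduction} and Lemma~\ref{lem:T} then yield Theorem~\ref{thm:main}. The rest of this section proves Proposition~\ref{prop:group} in three cases.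

\subsection{No top position}

Suppose $P=\emptyset$ or $\sigma_a=0$. Take the constant allocation $x_r(t)=\beta_r$, $\xi\equiv0$. A rigid agent has $y_j(t)=b_j$, which is fair, and (B) with $\gamma=0$ gives $\Phi_j\le2-0.1\eta$. If $P\ne\emptyset$, then $\mathbb E\,y_a(t)=b_a$ and $y_a(t)\le w$ by \eqref{eq:ya}. Since $v_a(1)\le0.9$, bounds (A), (C) and \eqref{eq:pool} give $\Phi_a\le0.9+w/b_a<1.92$.

\subsection{Partners for agent $a$}

From now on $P\ne\emptyset$ and $\sigma_a\ge1$. Then $b_a\le b_a\sigma_a<\eta$ by \eqref{eq:class}, and \eqref{eq:pool} gives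
\begin{equation}\label{eq:small}
w\le w\sigma_a\le1.001\,\eta .
\end{equation}
So the pool is tiny. This is what makes a solution possible. Agent $a$ has no partner of her own size, but a discount of relative size $\kappa$ for the pool is an absolute amount $\kappa w$ per column, and spread over groups of constant total mass it is a relative surcharge of order $\kappa w$ only.

Which groups can accept such a surcharge? Pairs can, by the tolerance in \eqref{eq:tamepair}. A rigid agent $j$ can accept a small surcharge only after position $H_j$, since (B) needs $Y_j(t)\le1$ for $t\le H_j$. On the other hand the discount is useful to $a$ only if it starts early. Put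
\[
h=\Bigl\lfloor\frac1{4w}\Bigr\rfloor,\qquad V=\{\text{pairs}\}\cup\{j\in S:b_j\ge4w\}.
\]
The positions up to $h$ carry at most $b_ah\le\frac14$ of $\ell_a$, so a discount that starts after $h$ is early enough; and $b_j\ge4w$ implies $H_j\le h$, so it is late enough for the rigid agents in $V$. Also $\sigma_a\le h$, because $\sigma_a\le1.001\eta/w<\frac1{4w}$ by \eqref{eq:small}. If $\beta(V)\ge\frac15$ we toss a coin against $V$. Otherwise most of the entitlement will belong to small rigid agents, and we trade with them.

\subsection{The coin: $\beta(V)\ge\frac15$}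

When the pool follows, it must vanish on the top positions of $a$, and its mass $w\sigma_a$ there has to go to other groups. Spreading it in proportion to the masses is not safe: a rigid agent with $b_jH_j=1$ would get $Y_j(H_j)>1$, and rounding could give her two positions among the first $H_j$. The remedy is to take the redistribution from the rounding lemma itself. Every rounding of the constant matrix respects the ceilings $\lceil\beta_rt\rceil$, hence so does every conditional mean of a random rounding.

\begin{lemma}\label{lem:cond}
There are nonnegative matrices $q^0,q^+$, with rows indexed by the groups and column sums $1$, and a number $\lambda\in(0,1.1\eta]$, such that for all groups $r$ and all $t$: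
\begin{itemize}
\item[(i)] $q^0_r(t)+q^+_r(t)=2\beta_r$ and $q^+_r(t)\ge(1-\lambda)\beta_r$;
\item[(ii)] $q^0_P(t)=0$ for $t\le\sigma_a$;
\item[(iii)] $Q^0_r(t)\le\lceil\beta_rt\rceil$ and $Q^0_r(t)\le\beta_rt+\lambda$;
\item[(iv)] $Q^+_r(t)\le\beta_rt+\lambda\bigl(\lceil\beta_rt\rceil-\beta_rt\bigr)$, which is at most $\lceil\beta_rt\rceil$ and at most $\beta_rt+\lambda$;
\item[(v)] $\frac16\le\sum_{r\in V}q^0_r(t)\le1$.
\end{itemize}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:round} applied to the constant matrix $\beta=(\beta_r)$ gives a random $0/1$ matrix $\hat z$ with column sums $1$, mean $\beta$, and $\lfloor\beta_rt\rfloor\le\hat Z_r(t)\le\lceil\beta_rt\rceil$. Let $\pi=w\sigma_a\in(0,1.001\eta]$. Then $\hat Z_P(\sigma_a)\in\{0,1\}$ has mean $\pi$, so it equals $1$ with probability $\pi$. Let $q^1$ and $q^0$ be the conditional means of $\hat z$ given $\hat Z_P(\sigma_a)=1$ and $\hat Z_P(\sigma_a)=0$. Both are nonnegative with column sums $1$, (ii) holds, and for $s\in\{0,1\}$ we have $\beta_rt-1<Q^s_r(t)\le\lceil\beta_rt\rceil$. Let $\lambda=\frac\pi{1-\pi}\le1.1\eta$ and $q^+=2\beta-q^0$. From $\beta=\pi q^1+(1-\pi)q^0$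 we get
\[
q^0=\beta+\lambda(\beta-q^1),\qquad q^+=\beta+\lambda(q^1-\beta)=(1-\lambda)\beta+\lambda q^1 .
\]
The last form gives (i) and column sums $1$ for $q^+$. Taking prefix sums, $Q^0_r(t)=\beta_rt+\lambda(\beta_rt-Q^1_r(t))\le\beta_rt+\lambda$, which completes (iii), and $Q^+_r(t)=\beta_rt+\lambda(Q^1_r(t)-\beta_rt)$, which gives (iv). Finally $\sum_{r\in V}q^0_r(t)\ge\beta(V)-\lambda\sum_{r\in V}q^1_r(t)\ge\frac15-\lambda\ge\frac16$.
\end{proof}

Let $\chi(t)=\mathbf 1[t>h]$, $q^0_V=\sum_{r\in V}q^0_r$ and $\xi\equiv0$. Note $P\notin V$. With probability $\frac12$ each, use one of the following columns.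
\[
\begin{array}{l|l|l}
 & \text{the pool follows} & \text{the pool leads}\\ \hline
r=P & x_P=q^0_P+\kappa w\chi\,q^0_V & x_P=q^+_P-\kappa w\chi\,q^0_V\\
r\in V & x_r=q^0_r-\kappa w\chi\,q^0_r & x_r=q^+_r+\kappa w\chi\,q^0_r\\
r\notin V\cup\{P\} & x_r=q^0_r & x_r=q^+_r
\end{array}
\]
The transfers cancel in each column of the matrix, so column sums are $1$. The entries are nonnegative because $\kappa w<1$ and, by (i) and (v), $q^+_P-\kappa w\chi q^0_V\ge(1-\lambda-\kappa)w>0$. By (i), $\mathbb E\,x_r(t)=\beta_r$ for every group. So rigid agents are fair, and $\mathbb E\,y_a(t)=b_a$ by \eqref{eq:ya}.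

\emph{Tameness.} We have $\kappa w\le\varepsilon$ and $\lambda\le2\varepsilon$. For a pair, (iii) and (iv) give $X_r\le Q^0_r\le\beta_rt+\lambda$ if the pool follows and $X_r\le Q^+_r+\kappa wQ^0_r\le(1+\kappa w)(\beta_rt+\lambda)$ if it leads. For the pool, $X_P\le wt+\lambda+\kappa wt$ if it follows and $X_P\le Q^+_P\le wt+\lambda$ if it leads.

\emph{Agent $a$, the pool follows.} By (ii) and $\sigma_a\le h$, the vector $x_P$ vanishes on $[1,\sigma_a]$, and so does $y_a\le x_P$. By (A), (C), \eqref{eq:tamepool} and \eqref{eq:pool}, $\Phi_a\le0.9+1.01\cdot1.001+2\varepsilon<1.92$.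

\emph{Agent $a$, the pool leads.} By (iv) and (v), $X_P(t)\le wt+\lambda-\frac{\kappa w}6(t-h)^+$. The prefix sums of $\chi$ are $(t-h)^+$, so \eqref{eq:abel} gives $\sum_t(t-h)^+d_a(t)=\sum_{t>h}v_a(t)$. With $\Sigma_1=b_a\sum_{t\le h}v_a(t)$ and $\Sigma_2=b_a\sum_{t>h}v_a(t)$ we obtain
\[
\langle y_a,v_a\rangle\le\langle x_P,v_a\rangle\le\frac w{b_a}\Bigl(\Sigma_1+\bigl(1-\tfrac\kappa6\bigr)\Sigma_2\Bigr)+\lambda .
\]
Since $\Sigma_1+\Sigma_2=\ell_a\le1$ and $\Sigma_1\le b_ah\le\frac14$, the bracket equals $(1-\frac\kappa6)(\Sigma_1+\Sigma_2)+\frac\kappa6\Sigma_1\le1-\frac\kappa6+\frac\kappa{24}=1-\frac\kappa8$. Hence $\langle y_a,v_a\rangle\le(1+\frac1{9999})(1-\frac1{800})+2\varepsilon<1-10^{-3}$, and (A) gives $\Phi_a\le2-10^{-3}$. The discount $\kappa/8$ has to exceed the loss $\frac1{R-1}$ that $a$ suffers as partner of the other lonely agents; this fixes the size of $R$.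

\emph{Rigid agents without surcharge.} If the pool follows, every $j\in S$ has $Y_j\le Q^0_j\le\lceil b_jt\rceil$. If the pool leads and $j\notin V$, then $Y_j=Q^+_j\le\lceil b_jt\rceil$. In both situations (B) with $\gamma=0$ gives $\Phi_j\le2-0.1\eta$.

\emph{Rigid agents with surcharge.} Let the pool lead and let $j\in S\cap V$, so $b_j\ge4w$ and $H_j\le h$. For $t\le h$ we have $Y_j(t)=Q^+_j(t)\le\lceil b_jt\rceil$, so $\lceil Y_j(t)\rceil$ is at most $1$ for $t\le H_j$ and less than $1+b_jt$ for all $t\le h$. Let $t>h$. Then $t>\frac1{4w}\ge\frac1{b_j}$, so $b_jt>1$ and $\lceil b_jt\rceil\le2b_jt$. By (iii) the accumulated surcharge satisfies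
\[
\Delta:=\kappa w\sum_{h<u\le t}q^0_j(u)\le\kappa w\lceil b_jt\rceil\le2\kappa w\,b_jt .
\]
The crude bound $Y_j(t)\le b_jt+\lambda+\Delta$ is too weak, because $\lambda$ may be as large as $\eta$ while $j$ saves only $0.1\eta$. We use the sharper form of (iv): with $\zeta=\lceil b_jt\rceil-b_jt$, we have $Y_j(t)\le b_jt+\lambda\zeta+\Delta$. If $\Delta\le(1-\lambda)\zeta$, then $Y_j(t)\le\lceil b_jt\rceil$ and $\lceil Y_j(t)\rceil<1+b_jt$. Otherwise $\zeta<\frac\Delta{1-\lambda}$, so $\lambda\zeta+\Delta\le\frac\Delta{1-\lambda}\le2\Delta$ and $\lceil Y_j(t)\rceil<1+b_jt+2\Delta\le1+(1+4\kappa w)b_jt$. Thus (B) applies with $\gamma=4\kappa w\le0.041\eta$ by \eqref{eq:small}, and $\Phi_j\le2-0.059\eta$. This is the weakest estimate in the proof.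

\subsection{The trade: $\beta(V)<\frac15$}

This case occurs only in strict mode. Indeed, in wide mode $U\subseteq F$, so the pairs alone have mass $b(F)-w\ge\frac14-1.001\varepsilon\ge\frac15$. So $S=S_2$, $\eta=\varepsilon'$ and $b(U)<\frac14$. Let
\[
G=\{j\in S_1:b_j<4w\},\qquad g=b(G).
\]
A flexible agent lies in $P$ or in a pair. A rigid agent lies in $U$ or in $S_1$, and in the latter case in $G$ or in $V$. Hence $g\ge1-w-\frac15-\frac14\ge\frac12$.

Put $\tau_a=\nu_a(0.6)\ge\sigma_a$ and $\tau_j=\nu_j(0.7)$ for $j\in G$. By \eqref{eq:norm}, $\tau_j\le\min(H_j,m)$. The gap between $S_1$ and $S_2$ now pays off. We have $b_j\tau_j\ge\varepsilon=10\varepsilon'$ since $j\in S_1$, and $b_a\tau_a<\varepsilon'$ since $a\notin S_2$. With $b_j<4w$ and \eqref{eq:pool},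
\[
\tau_j\ge\frac\varepsilon{b_j}>\frac{2.5\,\varepsilon'}w\ge\frac{2\varepsilon'}{b_a}>2\tau_a .
\]
So $\tau_j-\tau_a>\tau_a\ge\sigma_a$, and the positions in $(\tau_a,\tau_j]$ cost $j$ more than $0.7$ and cost $a$ at most $0.6$. The trade is as follows. The agents of $G$ take over the pool's mass $w\sigma_a$ on the positions $[1,\sigma_a]$, which cost them at most $1$ each. In return they hand to $a$ a mass $\frac{10}7w\sigma_a$ on the positions $(\tau_a,\tau_j]$. The rate $\frac{10}7$ compensates $G$ because $\frac{10}7\cdot0.7=1$, and $a$ gains because $\frac{10}7\cdot0.6=\frac67<0.9$. Precisely, let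
\[
\alpha_j=\frac{10}7\cdot\frac{w\sigma_a}{g(\tau_j-\tau_a)}\le\frac{20}7w<1
\]
and define, without randomness,
\begin{align*}
x_P(t)&=w\,\mathbf 1[t>\sigma_a],\\
x_j(t)&=b_j+\frac{wb_j}g\,\mathbf 1[t\le\sigma_a]-b_j\alpha_j\,\mathbf 1[\tau_a<t\le\tau_j]\qquad(j\in G),\\
\xi(t)&=\sum_{j\in G}b_j\alpha_j\,\mathbf 1[\tau_a<t\le\tau_j],
\end{align*}
and $x_r(t)=\beta_r$ for all other groups. All entries are nonnegative since $\alpha_j<1$. Column sums are $1$: for $t\le\sigma_a$ the agents of $G$ gain $\sum_{j\in G}wb_j/g=w$, which the pool loses, and what they give up later is $\xi(t)$. Pairs have $x_r=\beta_r$ and $x_P\le w$, so the allocation is tame. Rigid agents outside $G$ have $y_j(t)=b_j$, which is fair with $\Phi_j\le2-0.1\eta$ by (B).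

\emph{Agents $j\in G$.} Since $v_j\le1$ everywhere and $v_j>0.7$ on $[1,\tau_j]$,
\[
\langle y_j,v_j\rangle\le\ell_j+\frac{wb_j\sigma_a}g-0.7\,b_j\alpha_j(\tau_j-\tau_a)=\ell_j ,
\]
so $y_j$ is fair. For the rounded cost, the point is that the whole trade takes place within the first $H_j$ positions, where (B) constrains only the total. All deviations of $y_j$ from $b_j$ occur at positions at most $\tau_j\le H:=\min(H_j,m)$, and they add up to $\frac{wb_j\sigma_a}g(1-\frac{10}7)<0$. So $Y_j(t)\le b_jt$ for $t\ge H$, and $Y_j(t)\le Y_j(H)\le b_jH\le1$ for $t\le H$. The hypothesis of (B) holds with $\gamma=0$, and $\Phi_j\le2-0.1\eta$.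

\emph{Agent $a$.} We have $\sum_t\xi(t)=\sum_{j\in G}b_j\cdot\frac{10}7\frac{w\sigma_a}g=\frac{10}7w\sigma_a$, and $v_a(t)\le0.6$ wherever $\xi(t)>0$, so $\langle\xi,v_a\rangle\le\frac67w\sigma_a$. By \eqref{eq:pool}, $\frac67w\sigma_a\le0.858\,b_a\sigma_a<0.9\,b_a\sigma_a\le b_a\sum_{t\le\sigma_a}v_a(t)$. With \eqref{eq:ya},
\[
\mathbb E\langle y_a,v_a\rangle=b_a\sum_{t>\sigma_a}v_a(t)+\langle\xi,v_a\rangle\le\ell_a ,
\]
so $y_a$ is fair. Both $x_P$ and $\xi$ vanish on $[1,\sigma_a]$, hence so does $y_a\le x_P+\xi$. By (A), (C) and \eqref{eq:small}, $\Phi_a\le0.9+\frac w{b_a}+\frac67w\sigma_a\le0.9+1.001+\varepsilon<1.92$.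

In all three cases the agents of $S\cup\{a\}$ are fair and have rounded cost at most $2-0.059\eta$. This proves Proposition~\ref{prop:group}, and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{FH} Uriel Feige, Xin Huang, \emph{On picking sequences for chores}, arXiv:2211.13951 (2022).
\end{thebibliography}
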